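\title{Lipschitz continuity of the cone critical point in the orthant model}

\begin{abstract}
In the orthant model on $\mathbb{Z}^d$, $d\ge2$, each vertex independently has directed edges in the $d$ positive coordinate directions with probability $p$, and in the $d$ negative ones otherwise. For $\eta\in[0,1]$ let $\tilde p_c(\eta)$ be the critical value of $p$ above which the forward cluster of the origin lies in a translate of the cone $\{x: x_1+\dots+x_d\ge\eta\|x\|_1\}$. We prove that $\tilde p_c$ is continuous, with $|\tilde p_c(\eta)-\tilde p_c(\eta')|\le2|\eta-\eta'|$ on $[0,1)$, and that $1-\tilde p_c(\eta)$ has exact order $(1-\eta)^{d-1}$ as $\eta\to1$. The main tool compares two parameters: decreasing $p$ from $p_2$ to $p_1$ lowers the cluster, in a distributional sense, by a random walk with drift $1/p_1-1/p_2$ per unit of horizontal distance.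
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $d\ge2$, let $e_1,\dots,e_d$ be the standard basis of $\mathbb{R}^d$, and let $\mathbb{Z}_+=\{0,1,2,\dots\}$. The \emph{orthant model} with parameter $p\in[0,1]$ is the following random directed graph on $\mathbb{Z}^d$. Independently for each vertex $v$, with probability $p$ the vertex has the $d$ edges $v\to v+e_i$, and with probability $1-p$ it has the $d$ edges $v\to v-e_i$. We write $\mathbb{P}_p$ for the law and $\mathcal{C}_0$ for the forward cluster of the origin, the set of vertices that can be reached from $0$ by a directed path, including $0$ itself.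

For $p=1$ the cluster is the orthant $\mathbb{Z}_+^d$, and for $p=0$ it is $-\mathbb{Z}_+^d$. In between one wants to know how far the cluster spills out of the positive orthant. Put $\mathbf{1}=e_1+\dots+e_d$ and, for $0\le\eta\le1$,
\[
\mathcal{K}_\eta=\{x\in\mathbb{R}^d:\ x\cdot\mathbf{1}\ge\eta\|x\|_1\},\qquad \varepsilon(\eta)=\frac{1-\eta}{1+\eta}.
\]
These cones shrink from the half-space $\mathcal{K}_0$ to the orthant $\mathcal{K}_1=[0,\infty)^d$. The number $\varepsilon(\eta)$ is the slope by which the cone exceeds the orthant: for $d=2$ and $x_1>0>x_2$, the condition $x_1+x_2\ge\eta(x_1-x_2)$ reads $x_2\ge-\varepsilon(\eta)x_1$. The critical point of the cone is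
\[
\tilde p_c(\eta)=\inf\big\{p:\ \mathbb{P}_p\big(\mathcal{C}_0\subset-n\mathbf{1}+\mathcal{K}_\eta\text{ for some }n\in\mathbb{N}\big)=1\big\}.
\]
The translation by $-n\mathbf{1}$ discards finite fluctuations near the origin, so only the large-scale opening of the cluster matters. The value $p=1$ always belongs to the set above, so $\tilde p_c\le1$, and $\tilde p_c$ is nondecreasing because the cones shrink. It is known that $\tilde p_c(1)=1$, that $\tilde p_c(0)>0$, and that $p_c^{\mathrm{OSP}}\le\tilde p_c(\eta)<1$ for $0<\eta<1$, where $p_c^{\mathrm{OSP}}$ is the critical parameter of oriented site percolation on the triangular lattice. We do not use these facts. The problem that we solve comes from Beekenkamp \cite{Beekenkamp}: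
\begin{quote}
\emph{Is the function $\eta\mapsto\tilde p_c(\eta)$ continuous on $[0,1)$?}
\end{quote}

To see what is being asked, suppose that $\tilde p_c$ jumps at $\eta_0\in(0,1)$, with one-sided limits $p_-<p_+$. We show in Section~\ref{sec:reduction} that the probability in the definition of $\tilde p_c(\eta)$ is $0$ or $1$ and is nondecreasing in $p$. So for every $p\in(p_-,p_+)$ the cluster would fit into a translate of $\mathcal{K}_\eta$ for all $\eta<\eta_0$ and for no $\eta>\eta_0$: the opening of the cluster would be frozen over a whole interval of parameters. One guesses that this cannot happen. Lowering $p$ by $\delta$ creates a density $\delta$ of new vertices with negative edges. A path of length $l$ along the boundary of the cluster should meet about $\delta l$ of them and gain one unit of depth each time, which tilts the boundary by a slope of order $\delta$. The guess is correct, in a quantitative form.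

\begin{theorem}\label{thm:cone}
For $\eta,\eta'\in[0,1)$,
\[
\Big|\frac1{\tilde p_c(\eta)}-\frac1{\tilde p_c(\eta')}\Big|\le|\varepsilon(\eta)-\varepsilon(\eta')|,
\]
and hence
\[
|\tilde p_c(\eta)-\tilde p_c(\eta')|\le\frac{2|\eta-\eta'|}{(1+\eta)(1+\eta')}\le2|\eta-\eta'|.
\]
In particular $\tilde p_c$ is Lipschitz continuous on $[0,1)$. Moreover $\tilde p_c(\eta)\ge\frac{1+\eta}2$, so $\tilde p_c$ is also continuous at $\eta=1$, where $\tilde p_c(1)=1$.
\end{theorem}

The cone $\mathcal{K}_\eta$ is an intersection of finitely many half-spaces, and Theorem~\ref{thm:cone} follows from a statement about a single half-space. For $a\in(0,\infty)^d$ let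
\[
p_c(a)=\inf\Big\{p:\ \mathbb{P}_p\Big(\inf_{x\in\mathcal{C}_0}a\cdot x>-\infty\Big)=1\Big\}.
\]

\begin{theorem}\label{thm:half}
For all $a,b\in(0,\infty)^d$ and every coordinate $j$,
\[
\Big|\frac1{p_c(a)}-\frac1{p_c(b)}\Big|\le\max_{i\ne j}\Big|\frac{a_i}{a_j}-\frac{b_i}{b_j}\Big|,\qquad p_c(a)\ge\max_{i\ne j}\frac{a_j}{a_i+a_j}.
\]
\end{theorem}

Near $\eta=1$ the rate of approach to $1$ can be determined up to constants.

\begin{theorem}\label{thm:order}
For $\eta\in[0,1)$ and $\varepsilon=\varepsilon(\eta)$,
\[
\frac{(1-e^{-1})^d}{d\,e}\,\varepsilon^{d-1}\le1-\tilde p_c(\eta)\le\big(4(d-1)\varepsilon\big)^{d-1}.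
\]
So $1-\tilde p_c(\eta)$ is of exact order $(1-\eta)^{d-1}$.
\end{theorem}

The heuristic above has two gaps. The path that realizes the boundary of the cluster is found only by inspecting the environment, so one does not know in advance where a new negative edge is useful. And a path that takes an extra step down finds itself in a different environment, where its old continuation is no longer available. We close the second gap with translation invariance in one fixed direction, which says that the new environment is as good in law as the old one. We close the first gap by changing the parameter on one cylindrical shell at a time and showing that, in each shell, one well-chosen vertex does the work of many. The outcome is a comparison of the clusters at two parameters, Theorem~\ref{thm:comparison}.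

Section~\ref{sec:reduction} passes to a monotone graph and to half-spaces. Section~\ref{sec:comparison} states the comparison and derives Theorem~\ref{thm:half} from it, and Section~\ref{sec:shell} proves it. Section~\ref{sec:order} proves Theorem~\ref{thm:order} and is independent of Sections~\ref{sec:comparison} and~\ref{sec:shell}.

\section{A monotone graph, a zero--one law, and half-spaces}\label{sec:reduction}

Call a vertex $v$ \emph{open}, $\omega(v)=1$, if its edges are $v\to v-e_i$, and \emph{closed}, $\omega(v)=0$, otherwise. Thus $p$ is the probability of being closed. Steps $v\to v+e_i$ are \emph{positive} and steps $v\to v-e_i$ are \emph{negative}. Vectors and configurations are ordered coordinatewise, and an event is \emph{increasing} if $\omega\in E$ and $\omega\le\omega'$ imply $\omega'\in E$. Besides the strong law of large numbers we use two textbook facts.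
\begin{itemize}
\item \emph{Monotone coupling.} Let $\mu,\mu'$ be product laws under which $v$ is closed with probability $\pi(v)$, respectively $\pi'(v)\le\pi(v)$. Then $\mu(E)\le\mu'(E)$ for increasing $E$. (Take i.i.d.\ uniform variables $U_v$ and declare $v$ closed if $U_v\le\pi(v)$, respectively $U_v\le\pi'(v)$.)
\item \emph{Ergodicity.} Let $(T\omega)(v)=\omega(v+e_1)$. If $E$ and $T^{-1}E$ differ by a $\mathbb{P}_p$-null set, then $\mathbb{P}_p(E)\in\{0,1\}$.
\end{itemize}

The orthant model is not monotone: opening a vertex adds its negative edges but deletes its positive ones. So we keep all positive edges. Let $\widehat G(\omega)$ be the graph with the edges $v\to v+e_i$ for all $v$ and $i$, and the edges $v\to v-e_i$ for all open $v$ and all $i$. Let $\widehat{\mathcal{C}}_v(\omega)$ be the set of vertices reachable from $v$ in $\widehat G(\omega)$, including $v$. This set is increasing in $\omega$ and closed under adding elements of $\mathbb{Z}_+^d$. The new edges fill in the cluster from above but do not lower it.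

\begin{lemma}\label{lem:fill}
$\widehat{\mathcal{C}}_0=\mathcal{C}_0+\mathbb{Z}_+^d$. Hence $\inf_{\mathcal{C}_0}a\cdot x=\inf_{\widehat{\mathcal{C}}_0}a\cdot x$ for $a\in(0,\infty)^d$.
\end{lemma}

\begin{proof}
Every edge of the orthant model and every positive edge belongs to $\widehat G$, which gives $\supset$. For $\subset$, let $0=\gamma_0,\dots,\gamma_m$ be a path in $\widehat G$. We shadow it from below: we construct $y_t\in\mathcal{C}_0$ with $y_t\le\gamma_t$, starting from $y_0=0$. If $y_t\le\gamma_{t+1}$, put $y_{t+1}=y_t$. Otherwise the step is negative, say $\gamma_{t+1}=\gamma_t-e_j$ with $\gamma_t$ open, and $(y_t)_j=(\gamma_t)_j$. Start at $y=y_t$. As long as $y$ is closed we have $y\ne\gamma_t$, so $y_i<(\gamma_t)_i$ for some $i$, and $i\ne j$. Move to $y+e_i$; this is an edge of the orthant model, and it preserves $y\le\gamma_t$ and $y_j=(\gamma_t)_j$. Each move brings $y$ closer to the open vertex $\gamma_t$, so the procedure stops at an open vertex $y$. Put $y_{t+1}=y-e_j\le\gamma_{t+1}$. Finally $\gamma_m\in y_m+\mathbb{Z}_+^d$. The second claim follows because $a\cdot z\ge0$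 for $z\in\mathbb{Z}_+^d$.
\end{proof}

For $a\in(0,\infty)^d$ let $D_a=\{\inf_{\widehat{\mathcal{C}}_0}a\cdot x=-\infty\}$. By Lemma~\ref{lem:fill}, $p_c(a)=\inf\{p:\mathbb{P}_p(D_a)=0\}$. The event $D_a$ does not change when $a$ is multiplied by a positive number, and its probability does not change when the coordinates of $a$ are permuted; the same therefore holds for $p_c(a)$.

\begin{lemma}\label{lem:01}
$0\le p_c(a)\le1$, and $\mathbb{P}_p(D_a)=1$ for $p<p_c(a)$, while $\mathbb{P}_p(D_a)=0$ for $p>p_c(a)$.
\end{lemma}

\begin{proof}
For $p=1$ we have $\widehat{\mathcal{C}}_0=\mathbb{Z}_+^d$ and $\mathbb{P}_1(D_a)=0$, so $p_c(a)\le1$. The event $D_a$ is increasing, so $\mathbb{P}_p(D_a)$ is nonincreasing in $p$; it thus vanishes for $p>p_c(a)$ and is positive for $p<p_c(a)$. It remains to see that it is $0$ or $1$. Since $\widehat{\mathcal{C}}_0(T\omega)=\widehat{\mathcal{C}}_{e_1}(\omega)-e_1$, we have $T^{-1}D_a=\{\inf_{\widehat{\mathcal{C}}_{e_1}}a\cdot x=-\infty\}$. As $e_1\in\widehat{\mathcal{C}}_0$, we have $\widehat{\mathcal{C}}_{e_1}\subset\widehat{\mathcal{C}}_0$ and $T^{-1}D_a\subset D_a$.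 The two events have equal probability, so they differ by a null set, and ergodicity applies.
\end{proof}

In particular $\mathbb{P}_p(D_a)=1$ implies $p\le p_c(a)$, and $\mathbb{P}_p(D_a)=0$ implies $p\ge p_c(a)$.

\begin{lemma}\label{lem:cones}
For $0\le\eta<1$,
\[
\tilde p_c(\eta)=\max_{s\in\{\pm1\}^d}p_c(\mathbf{1}-\eta s).
\]
\end{lemma}

\begin{proof}
Let $a_s=\mathbf{1}-\eta s$, which lies in $(0,\infty)^d$ because $\eta<1$. From $\|x\|_1=\max_s s\cdot x$ we get $x\cdot\mathbf{1}-\eta\|x\|_1=\min_s a_s\cdot x$. So $x\in-n\mathbf{1}+\mathcal{K}_\eta$ if and only if $a_s\cdot x\ge-n\,a_s\cdot\mathbf{1}$ for all $s$. Since $a_s\cdot\mathbf{1}>0$ and there are finitely many $s$, the cluster $\mathcal{C}_0$ lies in $-n\mathbf{1}+\mathcal{K}_\eta$ for some $n$ if and only if none of the events $D_{a_s}$ occurs. By Lemma~\ref{lem:01} this has probability $1$ if $p>\max_sp_c(a_s)$ and probability $0$ if $p<\max_sp_c(a_s)$.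
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cone}, given Theorem~\ref{thm:half}]
Let $f_s(\eta)=p_c(\mathbf{1}-\eta s)$, which is positive by Theorem~\ref{thm:half}. If $s=\pm\mathbf{1}$, then $\mathbf{1}-\eta s$ is a positive multiple of $\mathbf{1}$ and $f_s$ is constant. Otherwise choose $j$ with $s_j=-1$. The ratio $(1-\eta s_i)/(1-\eta s_j)$ equals $1$ if $s_i=-1$ and $\varepsilon(\eta)$ if $s_i=1$. Theorem~\ref{thm:half} therefore gives $|1/f_s(\eta)-1/f_s(\eta')|\le|\varepsilon(\eta)-\varepsilon(\eta')|$ for every $s$. By Lemma~\ref{lem:cones}, $1/\tilde p_c=\min_s1/f_s$. If the minimum at $\eta'$ is attained at $s$, then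
\[
\frac1{\tilde p_c(\eta)}\le\frac1{f_s(\eta)}\le\frac1{\tilde p_c(\eta')}+|\varepsilon(\eta)-\varepsilon(\eta')|,
\]
and exchanging $\eta$ and $\eta'$ gives the first inequality. Since $\tilde p_c\le1$,
\[
|\tilde p_c(\eta)-\tilde p_c(\eta')|=\tilde p_c(\eta)\,\tilde p_c(\eta')\Big|\frac1{\tilde p_c(\eta)}-\frac1{\tilde p_c(\eta')}\Big|\le|\varepsilon(\eta)-\varepsilon(\eta')|=\frac{2|\eta-\eta'|}{(1+\eta)(1+\eta')}.
\]
Because $d\ge2$ there is an $s$ with $s_i=1$ and $s_j=-1$ for some $i,j$, and the lower bound in Theorem~\ref{thm:half} gives
\[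
\tilde p_c(\eta)\ge f_s(\eta)\ge\frac{1+\eta}{(1-\eta)+(1+\eta)}=\frac{1+\eta}2 .
\]
As $\tilde p_c$ is nondecreasing and at most $1$, it follows that $\tilde p_c(1)=1=\lim_{\eta\uparrow1}\tilde p_c(\eta)$.
\end{proof}

\begin{remark}
The last step fails for $d=1$. There $\mathcal{K}_\eta=[0,\infty)$ for every $\eta$, and for $p>0$ the cluster cannot pass the first closed vertex to the left of the origin, so $\tilde p_c\equiv0$.
\end{remark}

\section{Comparing two parameters}\label{sec:comparison}

We single out $e_d$ as the vertical direction and write $x=(x',x_d)$ with $x'\in\mathbb{Z}^{d-1}$ and $|x'|=\|x'\|_1$. The \emph{column} $c\in\mathbb{Z}^{d-1}$ is the line $\{c\}\times\mathbb{Z}$, and the \emph{shell} $k$ is the union $\Sigma_k=\{x:|x'|=k\}$ of finitely many columns.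

\subsection{Descent in one column}

From a vertex $v$, step down as long as the current vertex is open. Under $\mathbb{P}_p$ with $p>0$, the number $G$ of steps is geometric, $\mathbb{P}_p(G=n)=(1-p)^np$, with mean $1/p-1$. This is why $1/p$ is the natural coordinate in Theorems~\ref{thm:cone} and~\ref{thm:half}, and it already yields the lower bound.

\begin{lemma}[Staircase]\label{lem:stair}
For $a\in(0,\infty)^d$ and $i\ne j$, $p_c(a)\ge a_j/(a_i+a_j)$.
\end{lemma}

\begin{proof}
By permutation and scaling let $j=d$ and $a_d=1$. Let $0<p<1/(1+a_i)$, so that $1/p-1>a_i$. Start at $0$, descend to the first closed vertex, step $+e_i$, descend again, and repeat. Each descent takes place in a column that has not been visited before, so the descent lengths $G_0,G_1,\dots$ are i.i.d.\ with mean $1/p-1$. The points $w_l=le_i-(G_0+\dots+G_l)e_d$ lie in $\widehat{\mathcal{C}}_0$, and $a\cdot w_l=a_il-(G_0+\dots+G_l)\to-\infty$ almost surely by the law of large numbers. Hence $\mathbb{P}_p(D_a)=1$ and $p\le p_c(a)$.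
\end{proof}

Now compare the descents for two parameters $0<p_1<p_2\le1$. Put
\[
r=1-\frac{p_1}{p_2},\qquad q_1=1-p_1 .
\]
Take a configuration $\omega$ with parameter $p_2$ and \emph{sprinkle}: open each vertex independently with probability $r$. A vertex is closed afterwards with probability $p_2(1-r)=p_1$. The descent in the sprinkled configuration passes through the same $\omega$-open vertices and arrives at the vertex $b$ where the $\omega$-descent stopped. This vertex is known to be closed in $\omega$, so it is now open with probability $r$. The vertices below $b$ have not been examined, so each is now open with probability $q_1$. The extra descent thus has the law $\kappa=\kappa_{p_1,p_2}$ on $\mathbb{Z}_+$ given by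
\begin{equation}\label{eq:kappa}
\kappa(n)=\rho_0\rho_1\cdots\rho_{n-1}(1-\rho_n),\qquad \rho_0=r,\quad \rho_n=q_1\ \ (n\ge1).
\end{equation}
Explicitly $\kappa(0)=1-r$ and $\kappa(n)=rq_1^{\,n-1}p_1$ for $n\ge1$. The mean is
\begin{equation}\label{eq:mean}
\sum_{n\ge1}n\,rq_1^{\,n-1}p_1=\frac r{p_1}=\frac1{p_1}-\frac1{p_2},
\end{equation}
the difference of the two mean descents. For $p_2=1$ we have $r=q_1$ and $\kappa(n)=q_1^{\,n}p_1$.

\subsection{The comparison theorem}

For $\psi:\mathbb{Z}^{d-1}\to[-\infty,\infty)$ we say that $\omega$ \emph{hits} $\psi$ if $\widehat{\mathcal{C}}_0(\omega)$ contains a point on or below the graph of $\psi$, and we set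
\[
\mathcal{H}(\psi)=\big\{\omega:\ \text{some }x\in\widehat{\mathcal{C}}_0(\omega)\text{ satisfies }x_d\le\psi(x')\big\}.
\]
This event is increasing in $\omega$ and grows with $\psi$. If $a=(a',1)$, the half-space $\{a\cdot x\le-m\}$ is the region below $\psi(x')=-m-a'\cdot x'$. The theorem says that the cluster at parameter $p_1$ hits a target at least as often as the cluster at parameter $p_2$ hits the target raised by an independent extra descent for every shell crossed.

\begin{theorem}\label{thm:comparison}
Let $0<p_1<p_2\le1$. Let $N_0,N_1,\dots$ be i.i.d.\ with law $\kappa_{p_1,p_2}$ under a probability $\mathrm{P}$, independent of $\omega\sim\mathbb{P}_{p_2}$, and let $N(l)=\sum_{k\le l}N_k$. For every $\psi$,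
\[
\mathbb{P}_{p_1}\big(\exists x\in\widehat{\mathcal{C}}_0:\ x_d\le\psi(x')\big)\ \ge\ (\mathbb{P}_{p_2}\otimes\mathrm{P})\big(\exists x\in\widehat{\mathcal{C}}_0:\ x_d\le\psi(x')+N(|x'|)\big).
\]
\end{theorem}

For $p_2=1$ the cluster on the right is $\mathbb{Z}_+^d$, and the points $le_i-N(l)e_d$, $l\ge0$, have the law of the staircase in Lemma~\ref{lem:stair}. The theorem asserts that such a staircase can be added to a random cluster, in all horizontal directions at once. By \eqref{eq:mean} it tilts the target by the slope $1/p_1-1/p_2$, and this is what is needed to pass from one half-space to another.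

\begin{proof}[Proof of Theorem~\ref{thm:half}, given Theorem~\ref{thm:comparison}]
The lower bound is Lemma~\ref{lem:stair}; it shows in particular that $p_c(a),p_c(b)>0$. For the Lipschitz bound, permute and scale so that $j=d$, $a=(a',1)$, $b=(b',1)$, and let $\Delta=\max_{i<d}|a_i-b_i|$. Let $p_1>0$ satisfy $1/p_1>1/p_c(b)+\Delta$. Choose $p_2<p_c(b)$ so close to $p_c(b)$ that $1/p_1-1/p_2>\Delta$; then $p_1<p_2$. By Lemma~\ref{lem:01}, $\mathbb{P}_{p_2}(D_b)=1$; this is where the zero--one law is needed. Fix $m\ge1$. Theorem~\ref{thm:comparison} with $\psi(x')=-m-a'\cdot x'$ gives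
\begin{equation}\label{eq:tilt}
\mathbb{P}_{p_1}\big(\exists x\in\widehat{\mathcal{C}}_0:\ a\cdot x\le-m\big)\ge(\mathbb{P}_{p_2}\otimes\mathrm{P})\big(\exists x\in\widehat{\mathcal{C}}_0:\ a\cdot x\le-m+N(|x'|)\big).
\end{equation}
The mean of $N_k$ exceeds $\Delta$, so $\Delta l-N(l)\to-\infty$ almost surely and $M=\sup_{l\ge0}(\Delta l-N(l))$ is finite. On $D_b$ there is $x\in\widehat{\mathcal{C}}_0$ with $b\cdot x\le-m-M$, and then
\[
a\cdot x=b\cdot x+(a'-b')\cdot x'\le-m-M+\Delta|x'|\le-m+N(|x'|).
\]
So the right side of \eqref{eq:tilt} equals $1$ for every $m$. Intersecting over $m$ gives $\mathbb{P}_{p_1}(D_a)=1$, hence $p_1\le p_c(a)$. Letting $1/p_1\downarrow1/p_c(b)+\Delta$ we obtain $1/p_c(a)\le1/p_c(b)+\Delta$, and exchanging $a$ and $b$ completes the proof.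
\end{proof}

\section{Sprinkling one shell}\label{sec:shell}

\subsection{Reduction to one shell}

We lower the parameter from $p_2$ to $p_1$ one shell at a time. The intermediate laws are not translation invariant, but they are invariant under vertical shifts, and no other symmetry is used. For $\pi:\mathbb{Z}_+\to(0,1]$ let $\mathbb{P}_\pi$ be the product law under which $x$ is closed with probability $\pi_{|x'|}$. Let $\theta_k(x')=1$ if $|x'|\ge k$ and $\theta_k(x')=0$ otherwise.

\begin{proposition}\label{prop:shell}
Let $k\ge0$ and $0<p_1<p_2=\pi_k$, and let $\hat\pi$ equal $\pi$ except that $\hat\pi_k=p_1$. For every $\psi$,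
\[
\mathbb{P}_{\hat\pi}\big(\mathcal{H}(\psi)\big)\ \ge\ \sum_{n\ge0}\kappa(n)\,\mathbb{P}_\pi\big(\mathcal{H}(\psi+n\theta_k)\big).
\]
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:comparison}, given Proposition~\ref{prop:shell}]
For $K\ge-1$ let $\pi^K$ equal $p_1$ on $\{0,\dots,K\}$ and $p_2$ on $\{K+1,K+2,\dots\}$. We claim that for all $\psi$
\begin{equation}\label{eq:induction}
\mathbb{P}_{\pi^K}\big(\mathcal{H}(\psi)\big)\ge(\mathbb{P}_{p_2}\otimes\mathrm{P})\Big(\omega\in\mathcal{H}\Big(\psi+\sum_{k=0}^KN_k\theta_k\Big)\Big).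
\end{equation}
For $K=-1$ this is an equality. For $K\ge0$, Proposition~\ref{prop:shell} with $k=K$ and $\pi=\pi^{K-1}$ bounds the left side below by $\sum_n\kappa(n)\,\mathbb{P}_{\pi^{K-1}}(\mathcal{H}(\psi+n\theta_K))$. Apply the case $K-1$ to each function $\psi+n\theta_K$. Since $N_K$ has law $\kappa$ and is independent of $\omega,N_0,\dots,N_{K-1}$, the resulting sum is the right side of \eqref{eq:induction}. By monotone coupling the left side of \eqref{eq:induction} is at most $\mathbb{P}_{p_1}(\mathcal{H}(\psi))$. On the right, $\sum_{k\le K}N_k\theta_k(x')=N(\min(|x'|,K))$ is nondecreasing in $K$ and equals $N(|x'|)$ once $K\ge|x'|$. So the events increase to the event on the right side of the theorem.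
\end{proof}

\subsection{The smallest case with two columns}

For $k=0$ the shell is a single column, and the gain $n$ in Proposition~\ref{prop:shell} is the extra descent in that column. For $k\ge1$ the shell has several columns. Raising the target by $n$ on all of $\{|x'|\ge k\}$ seems to require that the cluster descend $n$ further steps in every one of them, which is far less likely than $\kappa$ allows. The following case shows why one column is enough.

\begin{example}\label{ex:two}
Let $d=3$, $k=1$, $\pi\equiv1$, so that $p_2=1$ and $\kappa(n)=q_1^{\,n}p_1$. Under $\mathbb{P}_\pi$ all vertices are closed and $\widehat{\mathcal{C}}_0=\mathbb{Z}_+^3$, which meets shell $1$ in the columns $(1,0)$ and $(0,1)$. If $\mathbb{Z}_+^3$ contains a point on or below $\psi$, the left side of the proposition is $1$. Otherwise let $n_0\ge1$ be the least $n$ such that some $x\in\mathbb{Z}_+^3$ has $x_3\le\psi(x')+n\theta_1(x')$; if there is none, the right side is $0$. The right side is $\sum_{n\ge n_0}\kappa(n)=q_1^{\,n_0}$. The point $x$ found for $n_0$ has $x'\ne0$ and $\psi(x')\ge x_3-n_0\ge-n_0$.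 Since $x'\ge0$ and $x'\ne0$, we have $x'\ge c$ for $c=(1,0)$ or $c=(0,1)$. Under $\mathbb{P}_{\hat\pi}$ the vertices $(c,0),(c,-1),\dots,(c,-n_0+1)$ are all open with probability $q_1^{\,n_0}$. In that case the cluster contains $(c,-n_0)$, and positive steps lead to $(x',-n_0)$, which lies on or below $\psi$. Thus the left side is at least $q_1^{\,n_0}$, whereas descending in both columns has probability $q_1^{\,2n_0}$.
\end{example}

Hitting $\psi$ needs one path, and the target tells us which column the path should use. For $p_2<1$ two things change. The useful column depends on the random environment, which includes the very vertices that we hope to find open; we handle this by treating one level of depth at a time (Lemma~\ref{lem:one}). And the continuation after the descent is no longer a sequence of positive steps but a path through random territory, to be compared with its vertical translate (Lemma~\ref{lem:translate}).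

\subsection{The explored set}

Fix $k\ge0$ and let $R=\{x:|x'|\le k\}$. To speak of the bottom of the cluster in a column of shell $k$ without revealing what lies below, we explore only inside $R$. Let $A=A(\omega)$ be the set of vertices reachable from $0$ in $\widehat G(\omega)$ by paths that stay in $R$. Then $A$ is closed under adding $e_d$, and no edge of $\widehat G(\omega)$ leads from $A$ to $R\setminus A$. For $|c|\le k$ let $\beta_c=\inf\{t:(c,t)\in A\}$, with $\inf\emptyset=\infty$.

Under $\mathbb{P}_\pi$, almost surely $\beta_c>-\infty$ for all $c$. Indeed, for each height $t$ the finitely many vertices of $R$ at height $t$ are all closed with a probability that is positive and does not depend on $t$, independently over $t$. So this happens for some $t<0$, and no path in $R$ from $0$ can then go below height $t$. This is the only use of $\pi>0$; if $\pi_0=0$, the column of the origin is open and $\beta_0=-\infty$. From now on we consider only $\omega$ with all $\beta_c>-\infty$.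

Let $\Gamma=\{c:|c|=k,\ \beta_c<\infty\}$. It is finite, and it is nonempty because $ke_1\in A\cap\Sigma_k$. For $c\in\Gamma$ the \emph{bottom} $b_c=(c,\beta_c)$ is closed in $\omega$, since otherwise $b_c-e_d\in A$. The \emph{levels} are the disjoint sets
\[
\Lambda_n=\{b_c-ne_d:\ c\in\Gamma\},\qquad n\ge0;
\]
see Figure~\ref{fig:A}. Note that $A\subset A-ne_d$ and $\Lambda_0,\dots,\Lambda_n\subset A-ne_d$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6]
\fill[gray!25] (-2.5,3.5) -- (-2.5,0.5) -- (-1.5,0.5) -- (-1.5,-0.5) -- (-0.5,-0.5) -- (-0.5,-1.5) -- (1.5,-1.5) -- (1.5,-2.5) -- (2.5,-2.5) -- (2.5,3.5) -- cycle;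
\foreach \x in {-4,...,4} \foreach \y in {-5,...,3} \fill (\x,\y) circle (0.05);
\draw[dashed] (-2.5,-5.5) -- (-2.5,3.5);
\draw[dashed] (2.5,-5.5) -- (2.5,3.5);
\foreach \x/\y in {0/0,-1/1,2/-1} \draw[thick] (\x,\y) circle (0.22);
\foreach \x/\y in {-2/1,2/-2} \fill (\x-0.18,\y-0.18) rectangle (\x+0.18,\y+0.18);
\foreach \x/\y in {-2/0,-2/-1,2/-3,2/-4} \draw[thick] (\x-0.18,\y-0.18) rectangle (\x+0.18,\y+0.18);
\node at (0.45,0.4) {$0$};
\node at (0.5,2.5) {$A$};
\node at (-3.3,1.45) {$b_{-2}$};
\node at (3.3,-1.55) {$b_{2}$};
\end{tikzpicture}
\caption{The set $A$ (shaded) of vertices reachable from $0$ inside the strip $|x_1|\le2$, for $d=2$ and $k=2$. The circled vertices of $A$ are open, the other vertices of $A$ are closed, and the vertices outside $A$ have not been examined. The filled squares are the bottoms $b_{-2},b_2$ of the two outer columns (level $\Lambda_0$); the hollow squares below them form the levels $\Lambda_1$ and $\Lambda_2$.}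
\label{fig:A}
\end{figure}

\subsection{Two deterministic lemmas}

The first lemma says that if all columns of $\Gamma$ are lowered by $n$ and the unexplored environment is translated down by $n$, then the part of the cluster that leaves $A$ is translated down by $n$ as well. The states inside $A$ are not translated, so the places where paths exit from $A$ need care.

\begin{lemma}[Translation]\label{lem:translate}
Let $A,\Gamma,\Lambda_i$ be defined from $\omega$, let $n\ge0$, and let $\omega'$ be a configuration with
\begin{itemize}
\item[(i)] $\omega'\ge\omega$ on $A$,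
\item[(ii)] $\omega'=1$ on $\Lambda_0\cup\dots\cup\Lambda_{n-1}$.
\end{itemize}
Then $A\cup\Lambda_n\subset\widehat{\mathcal{C}}_0(\omega')$. If moreover
\begin{itemize}
\item[(iii)] $\omega'(x-ne_d)\ge\omega(x)$ for all $x\notin A$,
\end{itemize}
then $\omega\in\mathcal{H}(\psi+n\theta_k)$ implies $\omega'\in\mathcal{H}(\psi)$.
\end{lemma}

\begin{proof}
Write $C'=\widehat{\mathcal{C}}_0(\omega')$. Every vertex of $A$ is reached from $0$ by a path of $\widehat G(\omega)$ inside $A$, which by (i) is a path of $\widehat G(\omega')$. From $b_c$ one descends through the open vertices in (ii) to $b_c-ne_d$. This proves the first claim. Upward steps from $\Lambda_n$ then give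
\begin{equation}\label{eq:columns}
u-ne_d\in C'\qquad\text{for all }u\in A\cap\Sigma_k .
\end{equation}

Assume (iii). We show that $z-ne_d\in C'$ for all $z\in\widehat{\mathcal{C}}_0(\omega)\setminus A$. Take a path of $\widehat G(\omega)$ from $0$ to $z$, let $u$ be its last vertex in $A$ and $y$ the next vertex. As no edge leads from $A$ to $R\setminus A$, we have $y\notin R$. So $u=(c,t)$ with $c\in\Gamma$ and $t\ge\beta_c$, and $y=u\pm e_i$ with $i<d$. We first check that $y-ne_d\in C'$.
\begin{itemize}
\item If $y=u+e_i$, take a positive step from $u-ne_d$, which lies in $C'$ by \eqref{eq:columns}.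
\item If $y=u-e_i$, then $u$ is open in $\omega$, so $u\ne b_c$ and $t\ge\beta_c+1$. For $n=0$, $u$ is open in $\omega'$ by (i), and the same step can be taken. For $n\ge1$ the vertex $u-ne_d$ need not be open in $\omega'$. But $b_c-(n-1)e_d\in C'$ is open by (ii), and its height is $\beta_c-n+1\le t-n$. Step $-e_i$ from it and go up to height $t-n$; this is $y-ne_d$.
\end{itemize}
The part of the path from $y$ to $z$ avoids $A$. By (iii), the translate by $-ne_d$ of each of its $\omega$-open vertices is open in $\omega'$, so the translated path is a path of $\widehat G(\omega')$ from $y-ne_d$ to $z-ne_d$.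

Now let $x\in\widehat{\mathcal{C}}_0(\omega)$ with $x_d\le\psi(x')+n\theta_k(x')$. If $x\in A$ and $|x'|<k$, then $x\in C'$ and $x_d\le\psi(x')$. In the other cases, $x\in A\cap\Sigma_k$ or $x\notin A$, we have $x-ne_d\in C'$ and $x_d-n\le\psi(x')$, because $\theta_k\le1$.
\end{proof}

The second lemma removes the cost of lowering all columns. We write $\mathbb{I}[E]$ for the indicator of $E$. For a configuration $\xi$, a set $\Lambda$ and $B\subset\Lambda$, let $\xi^B$ be open on $B$, closed on $\Lambda\setminus B$, and equal to $\xi$ off $\Lambda$.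

\begin{lemma}[One vertex suffices]\label{lem:one}
Let $\Lambda$ be a finite nonempty set with $\Lambda\subset\widehat{\mathcal{C}}_0(\xi^\emptyset)$. Then $\widehat{\mathcal{C}}_0(\xi^\Lambda)=\bigcup_{v\in\Lambda}\widehat{\mathcal{C}}_0(\xi^{\{v\}})$. Consequently, if $B\subset\Lambda$ is a random set that contains each given $v\in\Lambda$ with probability $\rho$, then
\[
\mathrm{Prob}\big(\xi^B\in\mathcal{H}(\psi)\big)\ge(1-\rho)\,\mathbb{I}\big[\xi^\emptyset\in\mathcal{H}(\psi)\big]+\rho\,\mathbb{I}\big[\xi^\Lambda\in\mathcal{H}(\psi)\big].
\]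
\end{lemma}

\begin{proof}
The inclusion $\supset$ is monotonicity. Take a path of $\widehat G(\xi^\Lambda)$ from $0$ to $z$. If it takes no negative step from a vertex of $\Lambda$, it is a path of $\widehat G(\xi^\emptyset)$, hence of every $\widehat G(\xi^{\{v\}})$. Otherwise let $v\in\Lambda$ be the vertex from which the last such step is taken. Replace the part of the path before this step by a path from $0$ to $v$ in $\widehat G(\xi^\emptyset)$, which exists by hypothesis. The result is a path of $\widehat G(\xi^{\{v\}})$ from $0$ to $z$.

For the inequality there are three cases. If $\xi^\emptyset$ hits $\psi$, then so does every $\xi^B$, and both sides equal $1$. If $\xi^\Lambda$ does not hit $\psi$, the right side is $0$. In the remaining case the right side is $\rho$, and by the first part some $\xi^{\{v\}}$ hits $\psi$, with $v$ depending only on $\xi$ off $\Lambda$. With probability $\rho$ we have $v\in B$, and then $\xi^B\ge\xi^{\{v\}}$ hits $\psi$.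
\end{proof}

So as far as hitting is concerned, opening the vertices of $\Lambda$ separately is at least as good as tossing one coin that opens all or none of them. This is where the form of the event $\mathcal{H}(\psi)$ is used: a union of sets meets the region below $\psi$ only if one of the sets does. For an event that asks for two given points in the cluster the argument breaks down, since the two points may need two different vertices $v$.

\subsection{Proof of Proposition~\ref{prop:shell}}

\emph{Sprinkling.} Let $\omega\sim\mathbb{P}_\pi$, and let $(\chi_v)_{v\in\Sigma_k}$ be i.i.d., independent of $\omega$, with $\chi_v=1$ with probability $r$ and $\chi_v=0$ otherwise. Let $\hat\omega=\max(\omega,\chi)$ on $\Sigma_k$ and $\hat\omega=\omega$ elsewhere. Then $\hat\omega\ge\omega$ and $\hat\omega\sim\mathbb{P}_{\hat\pi}$, since $p_2(1-r)=p_1$.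

\emph{Conditioning on the explored set.} The set $A=A(\omega)$ is determined by the finitely many numbers $\beta_c\in\mathbb{Z}\cup\{\infty\}$, so it takes countably many values $\alpha$. The event $\{A=\alpha\}$ says that every vertex of $\alpha$ is reached from $0$ by a path inside $\alpha$ and that no edge leads from $\alpha$ to $R\setminus\alpha$. The edges leaving a vertex depend only on its own state, so this event depends only on $\omega|_\alpha$. For $\sigma\in\{0,1\}^\alpha$ compatible with $\{A=\alpha\}$, let $\mathbf{P}_{\alpha,\sigma}$ be the law of $(\omega,\chi)$ under which $\omega|_\alpha=\sigma$, while $\omega|_{\alpha^c}$ and $\chi$ are independent and keep their product laws. By Fubini's theorem, the probability of any event $E$ is $\sum_\alpha\mathbb{E}\big[\mathbb{I}[A=\alpha]\,\mathbf{P}_{\alpha,\omega|_\alpha}(E)\big]$. It therefore suffices to fix $\alpha$ and $\sigma$, write $\mathbf{P}=\mathbf{P}_{\alpha,\sigma}$, and prove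
\begin{equation}\label{eq:goal}
\mathbf{P}\big(\hat\omega\in\mathcal{H}(\psi)\big)\ge\sum_{n\ge0}\kappa(n)\,\mathbf{P}\big(\omega\in\mathcal{H}(\psi+n\theta_k)\big).
\end{equation}
Under $\mathbf{P}$ the sets $\Gamma$ and $\Lambda_n$ are deterministic and the variables $\hat\omega(v)$ are independent. For $v\in\Lambda_0$ we have $\omega(v)=0$ and $\hat\omega(v)=\chi_v$. For $v\in\Lambda_n$ with $n\ge1$ we have $v\in\Sigma_k\setminus\alpha$, so $v$ is closed in $\hat\omega$ with probability $p_1$. Thus every $v\in\Lambda_n$ is open in $\hat\omega$ with probability $\rho_n$, as in \eqref{eq:kappa}.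

\emph{Recursion over the levels.} Let $\xi_n$ be $\hat\omega$ with all vertices of $\Lambda_0\cup\dots\cup\Lambda_{n-1}$ made open, so $\xi_0=\hat\omega$. Use the notation of Lemma~\ref{lem:one} with $\xi=\xi_n$ and $\Lambda=\Lambda_n$. Then $\xi_n^{\Lambda_n}=\xi_{n+1}$, and $\xi_n=\xi_n^{B}$ with $B=\{v\in\Lambda_n:\hat\omega(v)=1\}$. Put
\[
h_n=\mathbf{P}\big(\xi_n\in\mathcal{H}(\psi)\big),\qquad v_n=\mathbf{P}\big(\xi_n^\emptyset\in\mathcal{H}(\psi)\big).
\]
The configuration $\xi_n^\emptyset$ satisfies (i) and (ii) of Lemma~\ref{lem:translate}: on $\alpha\setminus\Lambda_0$ it equals $\hat\omega\ge\omega$, and on $\Lambda_0$ we have $\omega=0$. Hence $\Lambda_n\subset\widehat{\mathcal{C}}_0(\xi_n^\emptyset)$. The set $B$ is independent of the states off $\Lambda_n$. Fix these states, apply Lemma~\ref{lem:one} with $\rho=\rho_n$, and average: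
\[
h_n\ge(1-\rho_n)v_n+\rho_nh_{n+1}.
\]
Iterating $m$ times and dropping the last nonnegative term gives
\[
h_0\ge\sum_{n<m}\rho_0\cdots\rho_{n-1}(1-\rho_n)v_n=\sum_{n<m}\kappa(n)v_n ,
\]
so $h_0\ge\sum_{n\ge0}\kappa(n)v_n$. The useful vertex may lie in different columns at different levels. This does no harm, because the recursion passes to $\xi_{n+1}$, in which the whole level $\Lambda_n$ is open.

\emph{Translating the outside.} It remains to show $v_n\ge\mathbf{P}(\omega\in\mathcal{H}(\psi+n\theta_k))$. Let $\alpha_n=\alpha-ne_d\supset\alpha$. For $\zeta\in\{0,1\}^{\alpha_n^c}$ let $\Phi(\zeta)$ be the configuration that equals $1$ on $\Lambda_0\cup\dots\cup\Lambda_{n-1}$, equals $\sigma$ on the rest of $\alpha$, equals $0$ on the rest of $\alpha_n$, and equals $\zeta$ on $\alpha_n^c$. We compare $\xi_n^\emptyset$ with $\Phi(\omega|_{\alpha_n^c})$. On $\Lambda_0\cup\dots\cup\Lambda_{n-1}$ both are $1$. On the rest of $\alpha$, the first dominates $\omega=\sigma$ by (i). On the rest of $\alpha_n$ the second is $0$. On $\alpha_n^c$, which contains none of $\Lambda_0,\dots,\Lambda_n$, the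 first equals $\hat\omega\ge\omega$. So $\xi_n^\emptyset\ge\Phi(\omega|_{\alpha_n^c})$.

Define $\tau\omega$ on $\alpha_n^c$ by $(\tau\omega)(x)=\omega(x+ne_d)$; here $x+ne_d\in\alpha^c$. Both $\tau\omega$ and $\omega|_{\alpha_n^c}$ involve only states in $\alpha^c$, and under $\mathbf{P}$ both are product fields on $\alpha_n^c$ in which $x$ is closed with probability $\pi_{|x'|}$. So they have the same law. The configuration $\Phi(\tau\omega)$ satisfies (i), (ii) and (iii) of Lemma~\ref{lem:translate}, the last with equality. Therefore
\[
v_n\ge\mathbf{P}\big(\Phi(\omega|_{\alpha_n^c})\in\mathcal{H}(\psi)\big)=\mathbf{P}\big(\Phi(\tau\omega)\in\mathcal{H}(\psi)\big)\ge\mathbf{P}\big(\omega\in\mathcal{H}(\psi+n\theta_k)\big).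
\]
Since $h_0=\mathbf{P}(\hat\omega\in\mathcal{H}(\psi))$, this proves \eqref{eq:goal} and the proposition. \hfill$\square$

With Proposition~\ref{prop:shell}, Theorems~\ref{thm:comparison}, \ref{thm:half} and~\ref{thm:cone} are proved.

\section{The behavior near $\eta=1$}\label{sec:order}

Let $q=1-p$ and $\varepsilon=\varepsilon(\eta)\in(0,1]$. The exponent $d-1$ in Theorem~\ref{thm:order} has a simple source. Consider $a=(\varepsilon,\dots,\varepsilon,1)$. A step down from an open vertex lowers $a\cdot x$ by $1$. To find an open vertex, a path may search a horizontal box of side $L$, which has $L^{d-1}$ vertices, and crossing the box raises $a\cdot x$ by about $\varepsilon L$. The search succeeds when $qL^{d-1}$ is of order $1$ and pays off when $\varepsilon L$ is at most of order $1$, so the balance is at $q\approx\varepsilon^{d-1}$. The upper bound implements this strategy. The lower bound shows, by a first moment estimate, that no strategy does better. Counting all paths would be too wasteful, since positive steps are free and many paths join the same two points. We count only the sequences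 of negative steps.

\begin{lemma}\label{lem:moment}
Let $a\in(0,\infty)^d$ and
\[
\lambda=q\sum_{j=1}^de^{a_j}\prod_{i=1}^d\frac1{1-e^{-a_i}} .
\]
If $\lambda<1$, then $\mathbb{P}_p(D_a)=0$.
\end{lemma}

\begin{proof}
Let $m>0$ and suppose that $x\in\widehat{\mathcal{C}}_0$ has $a\cdot x\le-m$. Erasing loops gives a self-avoiding path from $0$ to $x$. Let $v_1,\dots,v_l$ be, in order, the vertices from which it takes negative steps, in the directions $-e_{j_1},\dots,-e_{j_l}$. These vertices are distinct and open, and $l\ge1$ because $a\cdot x<0$. All other steps are positive, so the vectors $u_1=v_1$ and $u_{t+1}=v_{t+1}-(v_t-e_{j_t})$ lie in $\mathbb{Z}_+^d$, and $x\ge v_l-e_{j_l}=\sum_{t=1}^l(u_t-e_{j_t})$. Hence $y=\sum_ta\cdot(u_t-e_{j_t})\le-m$. The sequence $(u_t,j_t)_{t\le l}$ determines $v_1,\dots,v_l$, and $l$ given distinct vertices are all open with probability $q^l$. Use a union bound over the sequences, bound $\mathbb{I}[y\le-m]\le e^{-m}e^{-y}$, and then drop the distinctness constraint from the sum: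
\[
\mathbb{P}_p\big(\exists x\in\widehat{\mathcal{C}}_0:\ a\cdot x\le-m\big)\le e^{-m}\sum_{l\ge1}\Big(q\sum_{u\in\mathbb{Z}_+^d}e^{-a\cdot u}\sum_{j=1}^de^{a_j}\Big)^l=e^{-m}\sum_{l\ge1}\lambda^l .
\]
Here $\sum_ue^{-a\cdot u}$ is a product of $d$ geometric series. If $\lambda<1$, the right side tends to $0$ as $m\to\infty$, and $D_a$ is contained in each of the events on the left.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:order}]
\emph{Lower bound.} After scaling, the vector $\mathbf{1}-\eta s$ equals $\mathbf{1}$ if $s=\pm\mathbf{1}$. Otherwise, divided by $1+\eta$, it has between $1$ and $d-1$ entries equal to $\varepsilon$ and the remaining entries equal to $1$. For each such vector $a$ we have $\sum_je^{a_j}\le de$. The function $1-e^{-x}$ is concave and vanishes at $0$, so $1-e^{-\varepsilon}\ge(1-e^{-1})\varepsilon$. As at most $d-1$ entries equal $\varepsilon$ and the others equal $1$,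
\[
\lambda\le q\,de\,(1-e^{-1})^{-d}\varepsilon^{-(d-1)} .
\]
If $q<(1-e^{-1})^d\varepsilon^{d-1}/(de)$, Lemma~\ref{lem:moment} gives $p\ge p_c(\mathbf{1}-\eta s)$ for all $s$, so $p\ge\tilde p_c(\eta)$ by Lemma~\ref{lem:cones}. Letting $q$ increase to the threshold gives the bound.

\emph{Upper bound.} If $(4(d-1)\varepsilon)^{d-1}\ge1$ there is nothing to prove. Otherwise let $q=(4(d-1)\varepsilon)^{d-1}\in(0,1)$. For $s=(1,\dots,1,-1)$ the vector $\mathbf{1}-\eta s$ is a multiple of $a=(\varepsilon,\dots,\varepsilon,1)$, so $\tilde p_c(\eta)\ge p_c(a)$ by Lemma~\ref{lem:cones}. Let $L=\lceil q^{-1/(d-1)}\rceil$. Then $qL^{d-1}\ge1$, and $L\le q^{-1/(d-1)}+1\le2q^{-1/(d-1)}$, which gives $\varepsilon(d-1)L\le\frac12$.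

We construct points $w_t=(tL,\dots,tL,-g_t)\in\widehat{\mathcal{C}}_0$, starting from $w_0=0$. Given $w_t$, examine the $L^{d-1}$ vertices $w_t+(u,0)$ with $u\in\{0,\dots,L-1\}^{d-1}$. If one of them is open, go to it by positive steps, step $-e_d$, and go by positive steps to $w_{t+1}$ with $g_{t+1}=g_t+1$. Otherwise go by positive steps to $w_{t+1}$ with $g_{t+1}=g_t$. The vertices examined at stage $t$ lie in columns that were not used at earlier stages, so the increments $g_{t+1}-g_t$ are i.i.d.\ Bernoulli variables with mean
\[
1-(1-q)^{L^{d-1}}\ge1-e^{-qL^{d-1}}\ge1-e^{-1}>\tfrac12 .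
\]
Hence $a\cdot w_t=\varepsilon(d-1)Lt-g_t\le\frac t2-g_t\to-\infty$ almost surely. So $\mathbb{P}_p(D_a)=1$ and $1-q=p\le p_c(a)\le\tilde p_c(\eta)$.

The last assertion follows from $(1-\eta)/2\le\varepsilon(\eta)\le1-\eta$.
\end{proof}

\begin{remark}
Theorem~\ref{thm:cone} gives $1-\tilde p_c(\eta)\le(1-\eta)/2=\varepsilon/(1+\varepsilon)$. For $d=2$ this is better than the upper bound $4\varepsilon$ of Theorem~\ref{thm:order}. For $d\ge3$ it has the wrong order as $\eta\to1$: the staircase searches along a line, while the construction above searches a box of dimension $d-1$.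
\end{remark}

\begin{thebibliography}{1}

\bibitem{Beekenkamp}
Thomas Beekenkamp, \emph{Sharpness of the Phase Transition for the Orthant Model}, arXiv:2101.11308 (2021).

\end{thebibliography}
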